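
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The interior of the Mazur manifold is splittable}


\begin{abstract}
An open $n$-manifold is called splittable if it is the union of two open sets $U$, $V$ such that $U$, $V$ and $U\cap V$ are all homeomorphic to $\mathbb R^n$. We show that the interior of the Mazur $4$-manifold is splittable. More generally, attach a $2$-handle to $S^1\times B^3$ along any tame framed knot in $S^1\times S^2$ that is homotopic to $S^1\times\{pt\}$ up to orientation; then the interior of the resulting manifold is splittable. The splitting comes from an open book on the interior whose pages are copies of $\mathbb R^3$ that spiral out to infinity.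
\end{abstract}

\section{Introduction}

\begin{definition}
An open (noncompact, boundaryless) $n$-manifold is \emph{splittable in the sense of Gabai}, or simply \emph{splittable}, if it is the union of two open subsets $U$ and $V$ such that $U$, $V$ and $U\cap V$ are each homeomorphic to $\mathbb R^n$.
\end{definition}

Euclidean space is splittable: take $U=\{x_1<1\}$ and $V=\{x_1>-1\}$. Every splittable manifold is contractible: by van Kampen and Mayer--Vietoris it is simply connected and acyclic, and Whitehead's theorem applies. So the question of splittability has content for contractible open manifolds other than $\mathbb R^n$.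

A basic example in dimension four is the interior of the \emph{Mazur manifold} $M$. This is the compact contractible $4$-manifold constructed by Mazur \cite{Mazur} by attaching one $2$-handle to $S^1\times B^3$ along a specific curve in $S^1\times S^2$ that is homotopic, but not isotopic, to $S^1\times\{pt\}$. Its interior is contractible but not homeomorphic to $\mathbb R^4$. By a theorem of Zeeman, $M$ collapses to a dunce hat, the polyhedron obtained from a triangle by identifying its edges according to the word $aaa^{-1}$, which is contractible but not collapsible. The question whether $\operatorname{int}(M)$ is splittable is taken from Ancel and Sparks \cite{AncelSparks}. The answer is yes.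

To state the result, let $B^k_r\subset\mathbb R^k$ be the closed ball of radius $r$ about $0$ and let $B^k=B^k_1$. Let $D^2$ be the closed unit disc in $\mathbb C$, let $S^1=\mathbb R/\mathbb Z$, and let $N=S^1\times S^2$. For $z\in\mathbb R/\mathbb Z$ write $e(z)=\exp(2\pi i z)\in\partial D^2$. Given a tame embedding $\varphi:S^1\times B^2\to N$ (a framed knot), let $K=\varphi(S^1\times0)$ and
\[
M_\varphi=(S^1\times B^3)\cup_\varphi(D^2\times B^2),\qquad (e(z),w)\sim\varphi(z,w)\quad\text{for } z\in S^1,\ w\in B^2 .
\]

\begin{theorem}\label{thm:main}
If $K$ is homotopic to $S^1\times\{pt\}$ up to orientation, then $\operatorname{int}(M_\varphi)$ is splittable. In particular, the interior of the Mazur $4$-manifold is splittable.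
\end{theorem}

About the Mazur manifold we use only that $M\cong M_\varphi$ with $K$ homotopic to $S^1\times\{pt\}$. The isotopy class of $K$ and the framing play no role.

\begin{corollary}\label{cor:main}
For an arbitrary tame $\varphi$ (any knot, any framing) the following are equivalent:
\begin{enumerate}
\item[(i)] $\operatorname{int}(M_\varphi)$ is splittable;
\item[(ii)] $M_\varphi$ is contractible;
\item[(iii)] $K$ is homotopic to $S^1\times\{pt\}$ up to orientation.
\end{enumerate}
\end{corollary}

\paragraph{The idea.} We equip a model $W$ of $\operatorname{int}(M_\varphi)$ with an \emph{open book}. It consists of a properly embedded plane $\Pi\subset W$ (the binding, which is the extended cocore of the $2$-handle) and a map $\gamma:W\setminus\Pi\to\mathbb R/\mathbb Z$ that near $\Pi$ is the angular coordinate around $\Pi$. A flow that raises $\gamma$ at unit speed identifies its fibers (the pages) with one another, and each page will be a copy of $\mathbb R^3$. Let $G$ be the union of one page with the binding. Then $U$ is the complement of $G$, and $V$ is a neighborhood of $G$.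

Two points need care. First, the obvious candidate for $\gamma$, the projection $S^1\times B^3\to S^1$, need not match the angle of the handle along $K$. Correcting it destroys the shape of the pages, unless the pages are made to spiral. Second, although $U$ and $V$ are recognized directly, $U\cap V$ turns out to be $X\times\mathbb R$, where $X$ is the double of a truncated page, and we do not know that $X$ is $\mathbb R^3$. It is contractible, however, and that suffices by the following theorem, the only deep result we use. The spiraling and the shape of $U\cap V$ are already visible in dimension two; Section~\ref{sec:toy} shows them there.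

\begin{theorem}[Freedman \cite{Freedman}]\label{thm:freedman}
A contractible open smooth $4$-manifold that is simply connected at infinity is homeomorphic to $\mathbb R^4$.
\end{theorem}

We shall verify simple connectivity at infinity in the following strong form: every compact subset lies in a compact subset whose complement is connected and simply connected.

\section{Two pictures in dimension two}\label{sec:toy}

\subsection{Splitting an open book}\label{sec:toysplit}
View $\mathbb R^2$ as an open book with binding the origin and pages the open rays. Let $G=[0,\infty)\times0$ be one page together with the binding. Put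
\[
U=\mathbb R^2\setminus G,\qquad V=(-\tfrac12,\infty)\times(-\tfrac12,\tfrac12).
\]
In polar coordinates $U$ is an open ray times an open interval, so $U\cong\mathbb R^2$, and $V$ is an open rectangle containing $G$. On $U\cap V=V\setminus G$ consider $s(q_1,q_2)=\max(|q_2|,-q_1)\in(0,\frac12)$. Its level set at $s$ is the arc that comes in from infinity along $q_2=-s$, turns at $q_1=-s$ around the tip of $G$, and goes out along $q_2=s$. Hence $U\cap V\cong\mathbb R\times(0,\frac12)\cong\mathbb R^2$. The line $\mathbb R$ appears here as two copies of the truncated page $[1,\infty)$ joined by an arc, that is, as the double of $[1,\infty)$.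

In Section~\ref{sec:split} we do the same in dimension four. The set $V$ and the function $s$ are then used in the directions normal to the binding, and the double of the truncated page is the manifold $X$.

\subsection{Making the pages spiral}\label{sec:spiral}
Let $\eta:S^1\to\mathbb R$ be smooth, $|\eta|\le c$ with $c\ge1$. Suppose that on the annulus $S^1\times[0,\infty)$ we want a circle-valued function that is $\theta$ at $t=0$ and involves $\theta+\eta(\theta)$ for large $t$. Let $\lambda:[0,\infty)\to[0,1]$ be smooth with $\lambda(0)=0$, $\lambda=1$ for large $t$, and $0\le\lambda'\le\frac1{2c}$.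

The interpolation $\theta+\lambda(t)\eta(\theta)$ is a poor choice. For $\eta=c\sin2\pi\theta$ the function $g=\theta+\eta$ on $[0,1]$ satisfies $g(0)=0$, $g(\frac14)=\frac14+c>1$, $g(\frac34)=\frac34-c<0$ and $g(1)=1$. So $g$ takes integer values at $\theta=0$, at some $\theta\in(0,\frac14)$ and at some $\theta\in(\frac14,\frac34)$. The zero level of the interpolation starts as a single point at $t=0$ but contains at least three rays for large $t$.

Now subtract $t$ and consider
\[
\gamma(\theta,t)=\theta+\lambda(t)\eta(\theta)-t\in\mathbb R/\mathbb Z,\qquad \partial_t\gamma=\lambda'\eta-1\le-\tfrac12 .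
\]
Lift $\theta$ to $\tilde\theta\in\mathbb R$. For fixed $\tilde\theta$ the lifted function is $\tilde\theta$ at $t=0$ and decreases strictly to $-\infty$. So it has exactly one zero if $\tilde\theta\ge0$ and none if $\tilde\theta<0$. The zero level of $\gamma$ is therefore a single ray, the image of a graph over $\tilde\theta\in[0,\infty)$, and it spirals out to infinity, \emph{whatever $\eta$ is}. The price is that the part of this level in a compact annulus $t\le C$ need not be connected: its pieces are joined only farther out. This is why we work in the open manifold.

\section{A model of the interior}\label{sec:model}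

\paragraph{Normalizations.} An ambient isotopy of $N$ extends over $S^1\times B^3$ by means of a collar, so the homeomorphism type of $M_\varphi$ depends only on the ambient isotopy class of $\varphi$. Tame framed knots in $N$ are ambient isotopic to smooth ones, so we take $\varphi$ smooth. Replacing $\varphi(z,w)$ by $\varphi(z,w/4)$, which is ambient isotopic to it, we assume that $\varphi$ extends to a smooth embedding of $S^1\times B^2_4$. Put $T_r=\varphi(S^1\times B^2_r)$ for $r\le4$, and $T=T_1$.

From now until the end of Section~\ref{sec:end} we assume that $K$ is homotopic to $S^1\times\{pt\}$ up to orientation. Let $\theta:N\to S^1$ be the projection. The map $z\mapsto\theta(\varphi(z,0))$ has degree $\pm1$. Precomposing $\varphi$ with $(z,w)\mapsto(-z,\bar w)$ if necessary, we assume that the degree is $+1$. This does not change $M_\varphi$, since the map extends over $D^2\times B^2$ as complex conjugation in both factors.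

\paragraph{The model.} Write points of $\mathbb R^3$ as $tu$ with $t\ge0$ and $u\in S^2$. This identifies $S^1\times(\mathbb R^3\setminus0)$ with $N\times(0,\infty)$, with points $(x,t)$. Fix a number $t_0>0$, to be chosen in Section~\ref{sec:gamma}. Realize $M_\varphi$ as $S^1\times B^3_{t_0}$ with the $2$-handle attached along $T\times\{t_0\}$. Its boundary is the union of $N\setminus\operatorname{int}T$ and $D^2\times\partial B^2$. Adding an open collar $\partial M_\varphi\times[t_0,\infty)$ does not change the interior up to homeomorphism, so $\operatorname{int}(M_\varphi)$ is homeomorphic to $M_\varphi\cup\partial M_\varphi\times[t_0,\infty)$. We split the collar along $\partial T\times[t_0,\infty)$, adding the part over $N\setminus\operatorname{int}T$ to $S^1\times B^3_{t_0}$ and the part over $D^2\times\partial B^2$ to the handle. The result is $A\cup_{\psi_0}(D^2\times R)$, where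
\begin{gather*}
A=(S^1\times\mathbb R^3)\setminus\bigl(\operatorname{int}T\times(t_0,\infty)\bigr),\qquad
\partial A=T\times\{t_0\}\,\cup\,\partial T\times[t_0,\infty),\\
R=B^2\times\{t_0\}\ \cup\ \partial B^2\times[t_0,\infty)\ \subset\ \mathbb R^2\times\mathbb R,\\
\psi_0:\partial D^2\times R\to\partial A,\qquad \psi_0(e(z),(w,t))=(\varphi(z,w),t).
\end{gather*}
The map $\psi_0$ is a homeomorphism. The surface $R$ is a plane: $(w,t)\mapsto(1+t-t_0)w$ is a homeomorphism $R\to\mathbb R^2$.

\section{The circle-valued map and its flow}\label{sec:gamma}

\subsection{Choices}
On $S^1\times\mathbb R^3$ we have the projection $\theta$, and on the handle minus its cocore the angle $z$. Along $K$ these need not agree. Since both have degree one on $K$, their difference lifts to a real-valued function. Apart from the normalization of the degree, this is the only place where the hypothesis on $K$ is used. Precisely, the map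
\[
T_4\to\mathbb R/\mathbb Z,\qquad \varphi(z,w)\mapsto z-\theta(\varphi(z,w))
\]
has degree $1-1=0$ on the core $K$, to which $T_4$ deformation retracts, so it lifts to a smooth function $T_4\to\mathbb R$. Multiply the lift by a smooth cutoff function on $N$ that is $1$ on $T_3$ and has support in $\operatorname{int}T_4$. This gives a smooth $\eta:N\to\mathbb R$ with
\begin{equation}\label{eq:eta}
\theta+\eta\equiv z \pmod 1\qquad\text{on }T_3 .
\end{equation}
We now make the following choices:
\begin{itemize}
\item $c\ge1$ with $|\eta|\le c$, and $t_0=4c+4$;
\item a smooth $\lambda:[0,\infty)\to[0,1]$ with $\lambda=0$ on $[0,3]$, $\lambda=1$ on $[t_0-1,\infty)$ and $0\le\lambda'\le\frac1{2c}$, which is possible because the interval $[3,t_0-1]$ has length $4c$;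
\item a smooth $\sigma:[0,\infty)\to[0,\infty)$ with $\sigma=0$ on $[0,1]$, $\sigma'>0$ on $(1,\infty)$ and $\sigma'=1$ on $[2,\infty)$.
\end{itemize}
The function $\sigma$ plays the role of $t$ in Section~\ref{sec:spiral}. It is switched off near $t=0$, where $t$ is not a smooth function on $\mathbb R^3$.

\subsection{The map $\gamma$}
Define the smooth map
\[
\gamma:S^1\times\mathbb R^3\to\mathbb R/\mathbb Z,\qquad \gamma(\theta,tu)=\theta+\lambda(t)\,\eta(\theta,u)-\sigma(t).
\]
Its radial derivative is
\begin{equation}\label{eq:radial}
d\gamma(\partial_t)=\lambda'\eta-\sigma'\ \begin{cases}=-\sigma'<0 & \text{for }1<t\le3,\\[2pt] \le\frac12-1=-\frac12& \text{for }t\ge2.\end{cases}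
\end{equation}
By \eqref{eq:eta},
\begin{equation}\label{eq:gammaT}
\gamma(\varphi(z,w),t)=z-\sigma(t)\qquad\text{for } |w|\le3,\ t\ge t_0-1 .
\end{equation}
So on $\partial A$ we have $\gamma(\psi_0(e(z),(w,t)))=z-\sigma(t)$. To make this equal to the angle, we rotate the handle coordinates. The map $(p,(w,t))\mapsto(e(\sigma(t))p,(w,t))$ is a homeomorphism of $D^2\times R$. Hence, up to homeomorphism of the glued space, we may replace $\psi_0$ by its composition with this rotation,
\[
\psi:\partial D^2\times R\to\partial A,\qquad \psi(e(z),(w,t))=(\varphi(z+\sigma(t),w),t),
\]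
and we define
\[
W=A\cup_\psi(D^2\times R)\cong\operatorname{int}(M_\varphi),\qquad \Pi=0\times R .
\]
Both $A$ and $D^2\times R$ are closed in $W$, they intersect in $\partial A$, and $\Pi$ is closed in $W$. By \eqref{eq:gammaT},
\begin{equation}\label{eq:angle}
\gamma(\psi(e(z),y))=z\qquad (z\in\mathbb R/\mathbb Z,\ y\in R).
\end{equation}
So $\gamma|_A$ and the angular coordinate $\gamma(re(z),y)=z$ on $(D^2\setminus0)\times R$ fit together to a continuous map
\[
\gamma:W\setminus\Pi\to\mathbb R/\mathbb Z .
\]

\subsection{The flow}
On the handle, rotation raises $\gamma$ at unit speed. To extend it over $A$ we need a vector field $\xi$ on $S^1\times\mathbb R^3$ with $d\gamma(\xi)=1$ that restricts to this rotation near $\partial A$. Three fields with $d\gamma=1$ are at hand: $\partial_\theta$ where $\lambda=0$, a multiple of $\partial_t$ for $t>1$, and the coordinate field $\partial_z$ near $T\times[t_0,\infty)$. Since $d\gamma(\xi)=1$ is an affine condition, we can combine them by a partition of unity.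

\begin{lemma}\label{lem:flow}
There is a jointly continuous flow $\Psi_s$ $(s\in\mathbb R)$ of homeomorphisms of $W$ preserving $A$, $D^2\times R$ and $\Pi$ such that $\gamma\circ\Psi_s=\gamma+s$ on $W\setminus\Pi$ and $\Psi_s(p,y)=(e(s)p,y)$ on $D^2\times R$.
\end{lemma}

\begin{proof}
For $t>1$ put $E=\partial_t/(\lambda'\eta-\sigma')$. By \eqref{eq:radial} this is defined, $d\gamma(E)=1$, and $|dt(E)|\le2$ for $t\ge2$. Let $\partial_z$ be the coordinate field on $T_3\times(0,\infty)$ given by $(z,w,t)\mapsto(\varphi(z,w),t)$. Choose smooth cutoff functions
\begin{itemize}
\item $a(t)\in[0,1]$ with $a=1$ for $t\le2$ and $a=0$ for $t\ge3$;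
\item $\nu(t)\in[0,1]$ with $\nu=0$ for $t\le t_0-1$ and $\nu=1$ for $t\ge t_0-\frac12$;
\item $\chi:N\to[0,1]$ with $\chi=1$ on $T_{3/2}$ and support in $\operatorname{int}T_2$;
\end{itemize}
and let $b=\chi\nu$. Since $t_0-1=4c+3\ge7$, the supports of $a$ and $b$ are disjoint, so $0\le1-a-b\le1$. Moreover $1-a-b=0$ for $t\le2$. Hence
\[
\xi=a\,\partial_\theta+(1-a-b)\,E+b\,\partial_z
\]
is a smooth vector field on $S^1\times\mathbb R^3$. On the support of $a$ we have $t\le3$ and $\gamma=\theta-\sigma(t)$, so $d\gamma(\partial_\theta)=1$. On the support of $b$ we have $\gamma=z-\sigma(t)$ by \eqref{eq:gammaT}, so $d\gamma(\partial_z)=1$. Therefore $d\gamma(\xi)=1$ everywhere. The fields $\partial_\theta$ and $\partial_z$ preserve $t$, so $|dt(\xi)|\le2$. Along an integral curve $t$ thus stays bounded in finite time, and since the sets $\{t\le C\}$ are compact, $\xi$ is complete. Its flow raises $\gamma$ at unit speed.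

On $T_{3/2}\times[t_0-\frac12,\infty)$ we have $b=1$ and $\xi=\partial_z$, so the flow there is $(\varphi(z,w),t)\mapsto(\varphi(z+s,w),t)$. Consequently it preserves $\operatorname{int}T\times(t_0,\infty)$, its complement $A$, and $\partial A$, and it acts on $\partial A$ by $\psi(e(z),y)\mapsto\psi(e(z+s),y)$. So its restriction to $A$ fits together with $(p,y)\mapsto(e(s)p,y)$ on $D^2\times R$. The latter preserves $\Pi$ and raises $\gamma$ by $s$ off $\Pi$. The combined flow is jointly continuous because $A$ and $D^2\times R$ are closed in $W$.
\end{proof}

\section{The pages}\label{sec:page}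

Let
\[
\widehat G=\{\gamma=0\}\subset S^1\times\mathbb R^3,\qquad G_A=\widehat G\cap A,\qquad F=\widehat G\cap\partial A,
\]
and in $W$ let
\[
G^\circ=\gamma^{-1}(0)\subset W\setminus\Pi,\qquad G=G^\circ\cup\Pi .
\]
Since $\gamma$ is the angle on the handle,
\begin{equation}\label{eq:Ghandle}
G\cap A=G_A,\qquad G\cap(D^2\times R)=[0,1]\times R,
\end{equation}
where $[0,1]\subset D^2$ is the radius of angle $0$. By \eqref{eq:angle}, $F=\{\psi(1,y):y\in R\}$, and $y\mapsto\psi(1,y)$ is a homeomorphism $R\to F$. We use it to identify $F$ with $R$.

\begin{lemma}\label{lem:Ghat}
$\widehat G\cong\mathbb R^3$.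
\end{lemma}

\begin{proof}
This is the argument of Section~\ref{sec:spiral}. On the universal cover $\mathbb R\times\mathbb R^3$ let $\tilde\gamma(\tilde\theta,tu)=\tilde\theta+\lambda(t)\eta-\sigma(t)\in\mathbb R$, with $\eta$ evaluated at the image of $(\tilde\theta,u)$ in $N$. The deck generator $\tilde\theta\mapsto\tilde\theta+1$ raises $\tilde\gamma$ by $1$. So the preimage of $\widehat G$ is the disjoint union of the open-and-closed pieces $\tilde\gamma^{-1}(k)$, $k\in\mathbb Z$, which the deck group permutes simply transitively, and $\tilde\gamma^{-1}(0)\to\widehat G$ is a homeomorphism.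

Fix $(\tilde\theta,u)$. As a function of $t$, $\tilde\gamma$ equals $\tilde\theta$ on $[0,1]$, and by \eqref{eq:radial} it decreases strictly to $-\infty$ on $[1,\infty)$. Hence its zeros are all $t\in[0,1]$ if $\tilde\theta=0$, a single $t>1$ if $\tilde\theta>0$, and none if $\tilde\theta<0$. Therefore
\[
q:\tilde\gamma^{-1}(0)\to\mathbb R^3,\qquad q(\tilde\theta,v)=\begin{cases}v & |v|\le1,\\ (1+\tilde\theta)\,v/|v| & |v|\ge1,\end{cases}
\]
is well defined and continuous (on $|v|=1$ we have $\tilde\theta=0$), and it is a bijection. It is proper: we have $\tilde\theta\ge0$, and if $\tilde\theta\le C$, then $\sigma(t)=\tilde\theta+\lambda\eta\le C+c$, which bounds $t$. A proper continuous bijection onto $\mathbb R^3$ is a homeomorphism.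
\end{proof}

The page $G^\circ$ is obtained from $\widehat G$ by cutting away the part inside the tube $T\times[t_0,\infty)$ and putting $(0,1]\times R$ in its place. The next lemma says that both the part removed and its replacement are merely collars. We say that a space is \emph{$G_A$ with an open collar attached} if it is $G_A\cup_{F}(F\times[0,1))$ with $F\times0$ identified with $F$; any half-open interval, glued along its closed end, may replace $[0,1)$.

\begin{lemma}\label{lem:page}
$G_A$ is a $3$-manifold with boundary $F\cong\mathbb R^2$, and $G_A$ with an open collar attached is homeomorphic to $\mathbb R^3$. In particular $G^\circ\cong\mathbb R^3$.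
\end{lemma}

\begin{proof}
By \eqref{eq:gammaT}, $j(w,t)=(\varphi(\sigma(t),w),t)$ is a homeomorphism of $\{|w|<3\}\times(t_0-1,\infty)$ onto the open subset $\widehat G\cap(\operatorname{int}T_3\times(t_0-1,\infty))$ of $\widehat G$. Let $Q=B^2\times[t_0,\infty)$. Then $j$ carries $Q$ onto $\widehat R:=\widehat G\cap(T\times[t_0,\infty))$. It carries $R$, which is the frontier of $Q$ in the domain of $j$, onto $F$, and $j(y)=\psi(1,y)$ for $y\in R$. The closed complement $\{|w|\ge1\text{ or }t\le t_0\}$ of $Q\setminus R$ in the domain of $j$ is a $3$-manifold with boundary $R$. So $G_A=\widehat G\setminus(\widehat R\setminus F)$ is a $3$-manifold with boundary $F$, and $\widehat G=G_A\cup_F\widehat R$ with both pieces closed.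

Next we show that $(R\times[0,1),R\times0)\cong(Q,R)$ by the map
\[
\bigl((w,t),s\bigr)\mapsto\Bigl((1-s)w,\ t+\frac s{1-s}\Bigr),\qquad (w,t)\in R,\ s\in[0,1),
\]
which is the identity on $R$ at $s=0$. Given $(w',t')\in Q$, let $\tau=t'-t_0$.
\begin{itemize}
\item It is the image of a point with $t=t_0$ if and only if $|w'|\le\frac1{1+\tau}$. Then $s=\frac\tau{1+\tau}$ and $w=(1+\tau)w'$.
\item It is the image of a point with $|w|=1$ if and only if $|w'|\ge\frac1{1+\tau}$. Then $1-s=|w'|$, $w=w'/|w'|$ and $t=t'-\frac{1-|w'|}{|w'|}$, which is at least $t_0$ exactly under this condition.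
\end{itemize}
If $|w'|=\frac1{1+\tau}$, both descriptions give $1-s=|w'|$, $w=w'/|w'|$ and $t=t_0$. So the map is bijective, and its inverse is continuous on each of two closed sets covering $Q$. Hence it is a homeomorphism.

Thus $\widehat G$ is $G_A$ with an open collar attached, and it is $\mathbb R^3$ by Lemma~\ref{lem:Ghat}. By \eqref{eq:Ghandle}, $G^\circ$ is $G_A\cup(0,1]\times R$ glued along $\{1\}\times R=F$, which is again $G_A$ with an open collar attached.
\end{proof}

\begin{remark}
By the proof, $G_A$ is $\widehat G\cong\mathbb R^3$ with the open tube $j(\{|w|<1\}\times(t_0,\infty))$ removed. We have no control over how this tube is knotted. So we do not claim that $G_A$ is a half-space, only what Lemma~\ref{lem:page} says.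
\end{remark}

\section{The splitting}\label{sec:split}

\subsection{The set $U$}
Put $U=\gamma^{-1}((0,1))=W\setminus G$. It is open in $W\setminus\Pi$, hence in $W$. By Lemma~\ref{lem:flow} the map $G^\circ\times(0,1)\to U$, $(x,s)\mapsto\Psi_s(x)$, is a homeomorphism with inverse $p\mapsto(\Psi_{-\gamma(p)}(p),\gamma(p))$, where $\gamma(p)$ is represented in $(0,1)$. By Lemma~\ref{lem:page}, $U\cong\mathbb R^3\times(0,1)\cong\mathbb R^4$.

\subsection{The set $V$}
We want a neighborhood of $G$ that is a product in a direction transverse to $G$. Over $A$ the flow provides it. Near the binding we use the rectangle of Section~\ref{sec:toysplit}, after making the disc $D^2$ into a square. Write points of the square $[-1,1]^2$ as $q=(q_1,q_2)$. Let $\kappa:D^2\to[-1,1]^2$ be the homeomorphism with $\kappa(0)=0$ that is linear on each radius and for which $z\mapsto\kappa(e(z))$ traverses the boundary of the square, of length $8$, counterclockwise at constant speed starting at $(1,0)$. Then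
\[
\kappa(e(z))=(1,8z)\ \text{ for }|z|\le\tfrac18,\qquad \kappa([0,1])=[0,1]\times0 .
\]
Let $O=(-\frac12,1]\times(-\frac12,\frac12)$. It is open in $[-1,1]^2$ and meets the boundary of the square exactly in $\{1\}\times(-\frac12,\frac12)$; see Figure~\ref{fig:O}. Define
\[
V=\bigl(A\cap\gamma^{-1}((-\tfrac1{16},\tfrac1{16}))\bigr)\ \cup\ \bigl(\kappa^{-1}(O)\times R\bigr).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\fill[gray!20] (-.5,-.5) rectangle (1,.5);
\draw (-1,-1) rectangle (1,1);
\draw[dashed] (1,.5)--(-.5,.5)--(-.5,-.5)--(1,-.5);
\draw (1,-.27)--(-.27,-.27)--(-.27,.27)--(1,.27);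
\draw[very thick] (0,0)--(1,0);
\fill (0,0) circle (.035);
\node[left] at (-1,0) {$\kappa(D^2)$};
\node[above] at (.25,.5) {$O$};
\node[right] at (1,0) {$G_A$};
\node[right] at (1,.27) {$(1,s)$};
\node[right] at (1,-.27) {$(1,-s)$};
\end{tikzpicture}
\caption{The handle factor $D^2$ drawn as the square $[-1,1]^2$. The dot is the binding and the thick segment is the page, which continues through the right edge into $G_A$. The shaded rectangle is $O$; the set $V$ meets the handle in $O\times R$. The thin arc is one level arc of $\max(|q_2|,-q_1)$, and such arcs fill $O$ minus the page and the binding.}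
\label{fig:O}
\end{figure}

\emph{$V$ is open.} The first set is open in $A$, the second in $D^2\times R$. By \eqref{eq:angle} both meet $\partial A$ in the same set $\{\psi(e(z),y):|z|<\frac1{16}\}$. So they are $V\cap A$ and $V\cap(D^2\times R)$, and $V$ is open in $W$.

\emph{Product structure.} Consider
\begin{gather*}
\alpha:G_A\times(-\tfrac12,\tfrac12)\to V\cap A,\qquad \alpha(x,q_2)=\Psi_{q_2/8}(x),\\
\beta:R\times O\to V\cap(D^2\times R),\qquad \beta(y,q)=(\kappa^{-1}(q),y).
\end{gather*}
Both are homeomorphisms. The inverse of $\alpha$ is $p\mapsto(\Psi_{-\gamma(p)}(p),8\gamma(p))$, with $\gamma(p)$ represented in $(-\frac1{16},\frac1{16})$; here we use that $\Psi_s$ preserves $A$. They are compatible along $\partial A$: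
\[
\alpha(\psi(1,y),q_2)=\Psi_{q_2/8}(\psi(1,y))=\psi(e(q_2/8),y),\qquad \beta(y,(1,q_2))=(e(q_2/8),y),
\]
and $\psi$ identifies the two right-hand sides. Since $V\cap A$ and $V\cap(D^2\times R)$ are closed in $V$,
\begin{equation}\label{eq:V}
V\cong\Bigl(G_A\cup_{F=R\times1}R\times(-\tfrac12,1]\Bigr)\times(-\tfrac12,\tfrac12).
\end{equation}
The first factor is $G_A$ with an open collar attached, which is $\mathbb R^3$ by Lemma~\ref{lem:page}. So $V\cong\mathbb R^4$.

\emph{$U\cup V=W$.} By \eqref{eq:Ghandle}, in the coordinates $\alpha$, $\beta$ the set $G$ is given by $G_A\times\{0\}$ and $R\times([0,1]\times0)\subset R\times O$. So $G\subset V$, and $W\setminus G=U$.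

\subsection{The product structure of $U\cap V$}
In the same coordinates, $U\cap V=V\setminus G$ consists of $G_A\times\bigl((-\frac12,0)\cup(0,\frac12)\bigr)$ and $R\times O^*$, where $O^*=O\setminus([0,1]\times0)$. On $O^*$ the function $s=\max(|q_2|,-q_1)$ takes values in $(0,\frac12)$, and its level set at $s$ is the polygonal arc
\[
(1,-s)\to(-s,-s)\to(-s,s)\to(1,s).
\]
Parametrizing these arcs at constant speed by $[-1,1]$ gives a continuous bijection $\mu:[-1,1]\times(0,\frac12)\to O^*$ with $\mu(\pm1,s)=(1,\pm s)$. It is proper, because $s$ is bounded away from $0$ and $\frac12$ on compact subsets of $O^*$. So $\mu$ is a homeomorphism. On the part over $A$ use $s=|q_2|$ as coordinate, with one copy of $G_A$ for each sign of $q_2$. These coordinates match along $F$ by the formula for $\mu(\pm1,s)$, and we obtain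
\begin{equation}\label{eq:X}
U\cap V\cong X\times(0,\tfrac12),\qquad X=G_A\times\{-1\}\ \cup\ F\times[-1,1]\ \cup\ G_A\times\{1\},
\end{equation}
where $F\times[-1,1]$ is glued along $F\times\{\pm1\}$ to the boundaries of the two copies of $G_A$. So $X$ is the double of $G_A$, a $3$-manifold without boundary.

\section{Recognizing $U\cap V$}\label{sec:end}

It remains to show that $X\times\mathbb R\cong\mathbb R^4$. We check the hypotheses of Theorem~\ref{thm:freedman}.

\begin{lemma}\label{lem:contractible}
$X$ is contractible and noncompact.
\end{lemma}

\begin{proof}
$X$ is the union of the open sets $X_-=G_A\times\{-1\}\cup F\times[-1,1)$ and $X_+=F\times(-1,1]\cup G_A\times\{1\}$. Each is $G_A$ with an open collar attached, hence homeomorphic to $\mathbb R^3$ by Lemma~\ref{lem:page}, and $X_-\cap X_+=F\times(-1,1)\cong\mathbb R^3$. By van Kampen and Mayer--Vietoris, $X$ is connected, simply connected and acyclic. A manifold has the homotopy type of a CW complex, so $X$ is contractible by Whitehead's theorem. It is noncompact because it contains $F\times0\cong\mathbb R^2$ as a closed subset.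
\end{proof}

The next lemma says that $X$ has one end.

\begin{lemma}\label{lem:end}
Every compact $L\subset X$ lies in a compact $L'\subset X$ with $X\setminus L'$ connected and nonempty.
\end{lemma}

\begin{proof}
We may assume $L\ne\emptyset$. Fix a compact $L_1$ with $L\subset\operatorname{int}L_1$.

\emph{(a) Only finitely many components of $X\setminus L$ are not contained in $L_1$.} The components are open. The closure of a component $C$ meets $L$; otherwise $C$, which is closed in $X\setminus L$, would be open and closed in the connected space $X$. So $C$ meets $\operatorname{int}L_1$. If $C\not\subset L_1$, then $C$ also meets $X\setminus L_1$, and so, being connected, it meets the frontier of $L_1$. This frontier is a compact subset of $X\setminus L$ covered by the disjoint open components, so only finitely many of them meet it.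

\emph{(b) Exactly one component has noncompact closure.} If there were none, then by (a) $X$ would be the union of $L_1$ and finitely many sets with compact closure, and so compact. For uniqueness, recall that $H^1_c(X;\mathbb Z)$ is the direct limit of $H^1(X,X\setminus L_2;\mathbb Z)$ over compact $L_2\subset X$. The sequences of these pairs give an exact sequence (integer coefficients)
\[
H^0(X)\to\varinjlim_{L_2}H^0(X\setminus L_2)\to H^1_c(X).
\]
Since $X$ is simply connected, it is orientable, so $H^1_c(X)\cong H_2(X)=0$ by Poincar\'e duality. Hence every locally constant integer-valued function on $X\setminus L$ becomes constant on $X\setminus L_2$ for some compact $L_2\supset L$. Suppose two components $C_1\ne C_2$ had noncompact closure. Apply this to the function equal to $1$ on $C_1$ and $0$ elsewhere on $X\setminus L$. Neither $C_1$ nor $C_2$ is contained in $L_2$, so this function takes both values on $X\setminus L_2$, a contradiction.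

\emph{(c)} Let $C_L$ be the component with noncompact closure and $L'=X\setminus C_L\supset L$. It is closed and, by (a) and (b), contained in the union of $L_1$ and finitely many sets with compact closure. So $L'$ is compact, and $X\setminus L'=C_L$ is connected and nonempty.
\end{proof}

\begin{lemma}\label{lem:sci}
$X\times\mathbb R$ is simply connected at infinity.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:end}, every compact subset of $X\times\mathbb R$ lies in some $L\times[-n,n]$ with $n>0$, $L$ compact and $X\setminus L$ connected and nonempty. Let
\[
Y=X\times(n,\infty)\ \cup\ (X\setminus L)\times\mathbb R .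
\]
The two open pieces meet in the connected nonempty set $(X\setminus L)\times(n,\infty)$, whose inclusion into $(X\setminus L)\times\mathbb R$ is a homotopy equivalence. By van Kampen's theorem $\pi_1(Y)\cong\pi_1(X\times(n,\infty))=1$. The complement of $L\times[-n,n]$ is $Y\cup X\times(-\infty,-n)$, a union of two simply connected open sets that meet in the connected nonempty set $(X\setminus L)\times(-\infty,-n)$. Hence it is connected and simply connected.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
In Section~\ref{sec:split} we found open sets $U,V\subset W\cong\operatorname{int}(M_\varphi)$ with $U\cup V=W$, $U\cong V\cong\mathbb R^4$ and $U\cap V\cong X\times(0,\frac12)\cong X\times\mathbb R$. Since $\varphi$ is smooth, $\operatorname{int}(M_\varphi)$ carries a smooth structure, and hence so does the open subset $U\cap V$. It is a contractible open $4$-manifold by Lemma~\ref{lem:contractible}, and it is simply connected at infinity by Lemma~\ref{lem:sci}. By Theorem~\ref{thm:freedman}, $U\cap V\cong\mathbb R^4$. So $\operatorname{int}(M_\varphi)$ is splittable. The Mazur manifold is $M_\varphi$ for a $\varphi$ with $K$ homotopic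 to $S^1\times\{pt\}$.
\end{proof}

\section{Splittable means contractible}

\begin{proof}[Proof of Corollary \ref{cor:main}]
(iii)$\Rightarrow$(i) is Theorem~\ref{thm:main}.

(i)$\Rightarrow$(ii). If $\operatorname{int}(M_\varphi)=U\cup V$ with $U,V,U\cap V\cong\mathbb R^4$, then $\operatorname{int}(M_\varphi)$ is simply connected by van Kampen and acyclic by Mayer--Vietoris, and hence contractible by Whitehead's theorem. The inclusion $\operatorname{int}(M_\varphi)\to M_\varphi$ is a homotopy equivalence.

(ii)$\Rightarrow$(iii). Let $d$ be the class of $K$ in $H_1(S^1\times S^2)=\mathbb Z$. Since $H_1(S^1\times S^2)\to H_1(S^1\times B^3)$ is an isomorphism, $H_1(M_\varphi)\cong\mathbb Z/d\mathbb Z$, so contractibility forces $d=\pm1$. Since $\pi_1(S^1\times S^2)=\mathbb Z$ is abelian, free homotopy classes of loops are determined by $d$. So $K$ is homotopic to $S^1\times\{pt\}$ up to orientation.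
\end{proof}

\begin{thebibliography}{9}
\bibitem{AncelSparks} Fredric Ancel and Pete Sparks, \emph{Generalized dunce hats are not splittable}, arXiv:1803.00644 (2018).
\bibitem{Freedman} Freedman, J. Differential Geom. \textbf{17} (1982).
\bibitem{Mazur} B. Mazur, \emph{A note on some contractible 4-manifolds}, Ann. of Math. \textbf{73} (1961).
\end{thebibliography}

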